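# Proper edge-colorings in which no cycle uses a color only a few times

All graphs are finite and simple. An edge-coloring is *proper* if any two edges sharing a vertex receive different colors. A cycle *contains a color $c$ exactly $t$ times* if exactly $t$ of its edges have color $c$.

## A cube, a heptagon, and a question about every cycle

Take the graph of the cube: the vertices are the triples in $\{0,1\}^3$, and two triples are adjacent if they differ in one coordinate. Color an edge by the coordinate that changes, so that the colors are $1,2,3$. The coloring is proper, because the three edges at a vertex change three different coordinates.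

Now walk around any cycle. Each edge of color $i$ flips the $i$-th coordinate, and at the end this coordinate has its old value, so color $i$ was used an even number of times. Around a face the counts are $2,2,0$; around the hexagon $000,100,110,111,011,001$ they are $2,2,2$. No cycle contains a color exactly once.

The example has two weaknesses. A face contains two of its colors exactly twice, so if we forbid "exactly twice" as well, the cube fails. And the cube is bipartite: its chromatic number is only $2$.

Let us try chromatic number $3$, so odd cycles. A triangle is hopeless: a proper coloring uses three colors once each. In a pentagon a color class is a matching, so it has at most $2$ edges; hence at least three colors occur, and $5<3\cdot 2$ forces some color to occur exactly once. The heptagon works: color its edges in order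
$$1,\,2,\,1,\,2,\,3,\,1,\,3 .$$
Cyclically consecutive colors differ, and the counts are $3,2,2$. More generally, let $r>m$ be odd and color a cycle of length $3r$ by $1,2,3,1,2,3,\dots$. The coloring is proper, the length is odd, and every color occurs $r>m$ times. So chromatic number $3$ is possible with every color avoiding the counts $1,\dots,m$, for every $m$.

For larger chromatic number we can no longer use a graph with a single cycle, and the condition must hold on all cycles at once. This leads to the following conjecture, whose source is the paper of James Davies, Meike Hatzel and Liana Yepremyan, "Counterexample to Babai's lonely colour conjecture", arXiv:2410.05199 (2024).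

**Conjecture.** For every pair of positive integers $m,k$, there exists a graph with chromatic number at least $k$ that has a proper edge-coloring such that each cycle contains no color between one and $m$ times. That is, for every cycle $C$ and every color $c$, the number of edges of $C$ with color $c$ is either $0$ or greater than $m$.

The case $m=1$ is known, even with large girth: for every pair of positive integers $g,k$ there is a graph with girth at least $g$ and chromatic number at least $k$ that has a proper edge-coloring in which each cycle contains no color exactly once. We shall prove that the conjecture is true for all $m$ and $k$.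

A sensible first move is to take a graph of large girth and large chromatic number, and then to color its edges cleverly. Here is what stands in the way. Let $E_c$ be the set of edges of color $c$, and suppose that an edge $uv\in E_c$ has both ends in one component of $G-E_c$. A path from $u$ to $v$ in $G-E_c$, closed up by $uv$, is a cycle containing $c$ exactly once. So already for $m=1$, deleting any (nonempty) color class must disconnect the graph, and must separate the two ends of every deleted edge. Girth speaks about short cycles only, and the offending cycle may be very long: color a long even cycle $1,2,1,2,\dots,1,3$ and color $3$ is alone, whatever the length. We need a mechanism that controls cycles of all lengths at once. The cube has such a mechanism, namely a group in which walking is multiplication.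

## Segments of a cycle, and the statements

We shall control sets of colors, not only single colors.

**Definition (segments).** Let $I$ be the color set of a properly edge-colored graph and let $I=S\sqcup T$ be a partition into two nonempty sets. If a cycle $C$ uses colors from both $S$ and $T$, then $C$ splits cyclically into maximal paths with all colors in $S$, called *$S$-segments*, alternating with equally many maximal paths with all colors in $T$, called *$T$-segments*.

For the heptagon above, $S=\{1,2\}$ and $T=\{3\}$ give two $S$-segments, with colors $1,2,1,2$ and $1$. An $8$-cycle colored $1,2,1,2,3,4,3,4$ contains every color twice, yet for $S=\{1,2\}$ it has only one $S$-segment. So asking for many segments for every partition is a stronger demand than asking for many edges of each color.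

Write $\alpha(G)$ for the independence number and $\chi(G)$ for the chromatic number.

**Theorem 1.** Let $m,k\ge 1$ be integers and let $d>2k(1+\ln k)$ be an integer. There is a finite $d$-regular graph $G$ with independence number $\alpha(G)<|V(G)|/k$ (so $\chi(G)\ge k+1$) and a proper edge-coloring with $d$ colors such that, for every partition $S\sqcup T$ of the colors into nonempty sets, every cycle using colors from both $S$ and $T$ has more than $m$ $S$-segments.

The parenthesis uses that a proper vertex coloring covers $V(G)$ by $\chi(G)$ independent sets, so $\chi(G)\ge |V(G)|/\alpha(G)>k$.

**Corollary (the conjecture, with girth).** In $G$, every cycle contains each color either $0$ or more than $m$ times, and $G$ has girth at least $2m+2$.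

*Proof.* Suppose a cycle $C$ contains color $c$. The coloring is proper, so $C$ is not monochromatic. Apply Theorem 1 with $S=\{c\}$ and $T=I\setminus\{c\}$. Two edges of color $c$ never share a vertex, so each $S$-segment is a single edge, and $C$ has more than $m$ edges of color $c$. Since $C$ has at least two colors, each occurring at least $m+1$ times, its length is at least $2(m+1)$. $\square$

Thus the conjecture is true, and the girth can be made at least any prescribed $g$ as well, by taking $m\ge g/2-1$ (enlarging $m$ only strengthens the condition on the colors).

**Theorem 2.** Let $f_m(k)$ be the least number of colors in a proper edge-coloring, as in the conjecture, of some graph of chromatic number at least $k$. For every fixed $m\ge1$, as $k\to\infty$,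
$$(1-o(1))\,k\ln k\;\le\; f_m(k)\;\le\;\lfloor 2(k-1)(1+\ln (k-1))\rfloor+1=(2+o(1))\,k\ln k .$$

## Walking is multiplying: what the group must satisfy

The cube is the Cayley graph of $\mathbb Z_2^3$ with one generator of order $2$ per color. Suppose we replace $\mathbb Z_2^3$ by another group generated by distinct involutions $z_c$, joining $x$ to $xz_c$ by an edge of color $c$. If the group is abelian, then $g,\ gz_1,\ gz_1z_2,\ gz_2$ is a $4$-cycle containing colors $1$ and $2$ exactly twice each. So for $m\ge2$ commuting generators are forbidden.

Let us formulate what we want more generally, allowing a whole subgroup $Q_c$ for each color. Let $\Gamma$ be a finite group with subgroups $Q_c$ ($c\in I$), and suppose $G$ is a graph on the vertex set $\Gamma$ in which every edge of color $c$ has the form $\{x,xq\}$ with $q\in Q_c$. For $S\subseteq I$ let $\Gamma_S$ be the subgroup generated by the $Q_c$ with $c\in S$. Walking along an $S$-segment multiplies on the right by an element of $\Gamma_S$, which is not $1$ if the ends of the segment are different. So a cycle with $t$ $S$-segments produces a relation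
$$x_1y_1x_2y_2\cdots x_ty_t=1,\qquad x_i\in\Gamma_S\setminus\{1\},\quad y_i\in\Gamma_T\setminus\{1\}.$$
We want a finite group with no such relation for $t\le m$. Two points deserve emphasis. The lengths of the segments do not appear at all, so long cycles are handled together with short ones. And only the cosets $xQ_c$ matter: inside such a coset we may place the edges of color $c$ as we like.

If finiteness were not required, the free product of the $Q_c$ would do: there no nonempty alternating product of nontrivial elements of the two sides is trivial. The obvious idea is to pass to a finite quotient in which finitely many chosen words survive. This stops working for a precise reason. The words $x_1y_1\cdots x_ty_t$ with $t\le m$ are infinitely many, since each $x_i$ may be a word of any length in the $Q_c$ with $c\in S$. Moreover, which $x_i$ count as nontrivial depends on the quotient under construction, so we cannot list the words to be protected beforehand.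

The way around this is to build the finite groups $\Gamma_\alpha$ for all $\alpha\subseteq I$ by induction on $|\alpha|$. When we build $\Gamma_\alpha$, the groups $\Gamma_\sigma$ for smaller $\sigma$ are already finite and fixed. So there are only finitely many elements $x_i,y_i$ to worry about. We must ensure that the smaller groups sit inside the larger one unchanged.

## Free products, right actions and chains

We recall three textbook facts. All actions are right actions, so a product $uv$ acts by $u$ first and then by $v$.

First, let $F$ be the free product of groups $Q_j$ ($j\in I$). For $\alpha\subseteq I$ let $F_\alpha\le F$ be the subgroup generated by the $Q_j$ with $j\in\alpha$; it is the free product of these $Q_j$, and $F_\emptyset=1$. If $\alpha=\sigma\sqcup\tau$, then $F_\alpha$ is the free product of $F_\sigma$ and $F_\tau$. Second, a right action of a free product on a set is the same as a choice of a right action of each factor, with no compatibility required. Third, the elements of a group acting trivially on a given finite set form a normal subgroup of finite index. For example, if $I=\{1,2\}$ and $Q_1,Q_2$ have order $2$ with generators $q_1,q_2$, then $F$ is the infinite dihedral group, and any two permutations of order at most $2$ of a set, one for $q_1$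 and one for $q_2$, define an action of $F$.

From now on fix an integer $L\ge2$, a finite set $I$ with $|I|=d\ge 2$, and nontrivial finite groups $Q_j$ ($j\in I$). We shall construct normal subgroups $N_\alpha\trianglelefteq F_\alpha$ of finite index, for all $\alpha\subseteq I$, such that
$$(\mathrm P_\alpha)\qquad N_\alpha\cap F_\beta=N_\beta\quad\text{for all }\beta\subseteq\alpha ,$$
and put $\Gamma_\alpha=F_\alpha/N_\alpha$. Property $(\mathrm P_\alpha)$ is exactly the statement that the smaller groups sit unchanged in the larger one: the image of $F_\beta$ in $\Gamma_\alpha$ is $F_\beta N_\alpha/N_\alpha\cong F_\beta/(F_\beta\cap N_\alpha)=F_\beta/N_\beta=\Gamma_\beta$. We therefore regard $\Gamma_\beta\le\Gamma_\alpha$.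

How can one certify that $x_1y_1\cdots x_ty_t$ is nontrivial? By letting it move a point. We take a copy of $\Gamma_\sigma$, glue a copy of $\Gamma_\tau$ to it at one point, glue another copy of $\Gamma_\sigma$ to that one at another point, and so on. A point can then travel along this row of pieces, one piece for each factor of the product.

**Definition (splitting, chain).** Let $|\alpha|\ge2$, and suppose $N_\beta$ is defined for all $\beta\subsetneq\alpha$. A *splitting* of $\alpha$ is a partition $\alpha=\sigma\sqcup\tau$ with $\sigma,\tau\ne\emptyset$. A *$(\sigma,\tau)$-chain* of length $\ell\ge1$ is given by

* pieces $A_1,\dots,A_\ell$, alternately a copy of $\Gamma_\sigma$ (a *$\sigma$-piece*) and a copy of $\Gamma_\tau$ (a *$\tau$-piece*), starting with either type;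
* points $b_i\in A_i$ and $a_{i+1}\in A_{i+1}$ for $1\le i<\ell$, with $a_i\ne b_i$ for $1<i<\ell$.

The chain is the set $Z=\bigsqcup A_i$ with $b_i$ identified with $a_{i+1}$ for $1\le i<\ell$.

Think of $a_i$ as the entry point and $b_i$ as the exit point of $A_i$. Because $a_i\ne b_i$ in interior pieces, the identified pairs $\{b_i,a_{i+1}\}$ are pairwise disjoint. So each point of $Z$ lies in exactly one piece, or in exactly two pieces, which are consecutive and hence of different types. No two points of the same piece are identified, so each piece is still a full copy of its group inside $Z$. Distinct $\sigma$-pieces are disjoint in $Z$, and so are distinct $\tau$-pieces. Hence the following two rules are consistent, and together they define an action of $F_\alpha$, the free product of $F_\sigma$ and $F_\tau$, on $Z$: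

* $F_\sigma$ acts on each $\sigma$-piece by right multiplication via $F_\sigma\to\Gamma_\sigma$, and fixes all points lying in no $\sigma$-piece;
* $F_\tau$ acts on each $\tau$-piece by right multiplication via $F_\tau\to\Gamma_\tau$, and fixes all points lying in no $\tau$-piece.

## The normal subgroups $N_\alpha$ and their compatibility

**Definition ($N_\alpha$).** If $|\alpha|\le1$, put $N_\alpha=1$. If $|\alpha|\ge2$ and $N_\beta$ is defined with $(\mathrm P_\beta)$ for all $\beta\subsetneq\alpha$, let $N_\alpha$ be the set of elements of $F_\alpha$ that act trivially on every $(\sigma,\tau)$-chain of length at most $L$, for every splitting $(\sigma,\tau)$ of $\alpha$.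

For $|\alpha|\le 1$ the index is finite because the $Q_j$ are finite, and $(\mathrm P_\alpha)$ is trivial; in particular $\Gamma_{\{j\}}=Q_j$. For $|\alpha|\ge2$ there are finitely many chains of length at most $L$, all of them finite, so $N_\alpha$ is normal of finite index. What needs proof is $(\mathrm P_\alpha)$.

First an example. Let $L=2$, $I=\{1,2\}$, and let $Q_1,Q_2$ have order $2$. A chain of length $1$ is a two-point set swapped by one generator and fixed by the other. A chain of length $2$ consists of two two-point pieces sharing a point: points $p_0,p_1,p_2$, where $q_1$ swaps $p_0,p_1$ and $q_2$ swaps $p_1,p_2$. On the former $q_1q_2$ has order $2$. On the latter it sends $p_0\mapsto p_2\mapsto p_1\mapsto p_0$ and has order $3$. Words of odd length in $q_1,q_2$ are conjugates of $q_1$ or of $q_2$ and act nontrivially on a chain of length $1$. So $N_I$ is generated by $(q_1q_2)^6$, and $\Gamma_I$ is the dihedral group of order $12$. Its Cayley graph for $q_1,q_2$ is a $12$-cycle colored alternately $1,2$.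

**Proposition.** For $|\alpha|\ge2$, if $(\mathrm P_\beta)$ holds for all $\beta\subsetneq\alpha$, then $(\mathrm P_\alpha)$ holds.

The cases $\beta=\emptyset$ and $\beta=\alpha$ of $(\mathrm P_\alpha)$ are trivial, so let $\emptyset\ne\beta\subsetneq\alpha$.

**Step A: $N_\alpha\cap F_\beta\subseteq N_\beta$.** The purpose is to show that no part of $\Gamma_\beta$ collapses in $\Gamma_\alpha$; a chain with a single piece suffices. Let $w\in N_\alpha\cap F_\beta$. Take the splitting $\sigma=\beta$, $\tau=\alpha\setminus\beta$, and the chain of length $1$ consisting of one copy of $\Gamma_\beta$. On it $w$ acts as right multiplication by $wN_\beta$. As $w\in N_\alpha$, this is trivial, so $w\in N_\beta$.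

**Step B: $N_\beta\subseteq N_\alpha$, when $\beta$ lies on one side of the splitting.** The purpose of this step and the next is to show that an element $w\in N_\beta$ acts trivially on every $(\sigma,\tau)$-chain $Z$ of length $\ell\le L$, for every splitting of $\alpha$. Suppose first that $\beta\subseteq\sigma$ (the case $\beta\subseteq\tau$ is the same). Since $\sigma\subsetneq\alpha$, property $(\mathrm P_\sigma)$ holds and gives $w\in N_\beta=N_\sigma\cap F_\beta\subseteq N_\sigma$. So $w$ acts trivially on the $\sigma$-pieces, and as an element of $F_\sigma$ it fixes all other points.

**Step C: $N_\beta\subseteq N_\alpha$, when $\beta$ meets both sides.** The purpose is to show that a chain for $\alpha$, looked at only through $F_\beta$, falls apart into chains for $\beta$. Put $\sigma'=\beta\cap\sigma$ and $\tau'=\beta\cap\tau$, both nonempty. Then $|\beta|\ge2$ and $(\sigma',\tau')$ is a splitting of $\beta$.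

By $(\mathrm P_\sigma)$ the image of $F_{\sigma'}$ in $\Gamma_\sigma$ is $\Gamma_{\sigma'}$. So the $F_{\sigma'}$-orbits on a $\sigma$-piece are the left cosets $x\Gamma_{\sigma'}$. The map $xg\mapsto g$ is a bijection $x\Gamma_{\sigma'}\to\Gamma_{\sigma'}$ that commutes with right multiplication by $\Gamma_{\sigma'}$, so it is an isomorphism of $F_{\sigma'}$-sets. The same holds for $\tau$ and $\tau'$, by $(\mathrm P_\tau)$. Call all these cosets, in all pieces, *blocks*. A point of $Z$ lies in one block for each piece containing it.

Let $Y$ be the graph whose vertices are the blocks and whose edges are the identified points: the point $b_i=a_{i+1}$ joins the block of $A_i$ containing $b_i$ to the block of $A_{i+1}$ containing $a_{i+1}$. A block in $A_i$ has at most one neighbor in $A_{i-1}$ (namely if it contains $a_i$), at most one in $A_{i+1}$ (namely if it contains $b_i$), and no others. Hence each component of $Y$ is a path $B_p,B_{p+1},\dots,B_r$ with $B_i\subseteq A_i$.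

We claim that the $F_\beta$-orbits on $Z$ are exactly the unions of the blocks of single components of $Y$. Let $O$ be such a union.

*$O$ is invariant.* The group $F_{\sigma'}$ maps each block in a $\sigma$-piece to itself. A point of $O$ that lies in a $\sigma$-piece lies in a block of that piece. That block belongs to the same component, because two blocks containing a common point are equal or adjacent in $Y$. So $F_{\sigma'}$ keeps the point in $O$. A point of $O$ lying in no $\sigma$-piece is fixed by $F_{\sigma'}$. The same applies to $F_{\tau'}$, and these two groups generate $F_\beta$.

*$F_\beta$ is transitive on $O$.* One of $F_{\sigma'},F_{\tau'}$ is transitive on each block, and consecutive blocks of the path share a point.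

*The sets $O$ partition $Z$.* Every point lies in a block, and blocks sharing a point are in one component.

Now look at $O$ as an $F_\beta$-set. It is made of the blocks $B_p,\dots,B_r$, which are alternately copies of $\Gamma_{\sigma'}$ and $\Gamma_{\tau'}$ via the isomorphisms above. For $p\le i<r$ the points $b_i\in B_i$ and $a_{i+1}\in B_{i+1}$ are identified, and there are no other identifications. For $p<i<r$ we have $a_i\ne b_i$, because $A_i$ is then an interior piece of $Z$. The group $F_{\sigma'}$ acts by right multiplication on the blocks of its type and fixes the remaining points of $O$, since these lie in no $\sigma$-piece; likewise for $F_{\tau'}$. So $O$ is isomorphic, as an $F_\beta$-set, to a $(\sigma',\tau')$-chain of length $r-p+1\le\ell\le L$. By the definition of $N_\beta$, the element $w\in N_\beta$ acts trivially on $O$. As $O$ was arbitrary, $w$ acts trivially on $Z$.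

Steps B and C together show $w\in N_\alpha$. With Step A this proves $(\mathrm P_\alpha)$. $\square$

To see Step C at work, let $L=2$, let $Q_1,Q_2,Q_3$ have order $2$, and take $\alpha=\{1,2,3\}$, $\sigma=\{1,2\}$, $\tau=\{3\}$, $\beta=\{1,3\}$. A chain of length $2$ is a copy of the dihedral group $\Gamma_{\{1,2\}}$ of order $12$ with a copy of $Q_3$ glued on at one point: $13$ points in all. The blocks in the first piece are the six cosets of $Q_1$. One of them contains the glued point and forms, with the copy of $Q_3$, an orbit of three points, which is a $(\{1\},\{3\})$-chain of length $2$. The other five blocks are chains of length $1$. Indeed $3+5\cdot2=13$.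

By induction, $N_\alpha$ is now defined with $(\mathrm P_\alpha)$ for all $\alpha\subseteq I$. Put $\Gamma=\Gamma_I$. It is a finite group containing all the $\Gamma_\alpha$, and in particular all the $Q_c=\Gamma_{\{c\}}$. Inside $\Gamma$, the subgroup $\Gamma_\alpha$ is generated by the $Q_c$ with $c\in\alpha$.

## Short alternating products are nontrivial

**Lemma 1.** Let $I=S\sqcup T$ with $S,T\ne\emptyset$, let $1\le t\le L/2$, and let $x_i\in\Gamma_S\setminus\{1\}$ and $y_i\in\Gamma_T\setminus\{1\}$ for $1\le i\le t$. Then $x_1y_1x_2y_2\cdots x_ty_t\ne1$ in $\Gamma$.

*Proof.* We build the chain along which this product carries a point from one end to the other. Take the $(S,T)$-chain of length $2t\le L$ with $A_{2i-1}=\Gamma_S$ and $A_{2i}=\Gamma_T$, entry points $a_j=1$ for $2\le j\le 2t$, and exit points $b_{2i-1}=x_i$ for $1\le i\le t$ and $b_{2i}=y_i$ for $1\le i<t$. It is a valid chain, because all $x_i,y_i$ differ from $1$, so $a_j\ne b_j$ in interior pieces.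

Choose lifts of the $x_i$ to $F_S$ and of the $y_i$ to $F_T$. Start at the point $1\in A_1$. The lift of $x_1$ sends it to $x_1\in A_1$, which is identified with $1\in A_2$. The lift of $y_1$ sends this to $y_1\in A_2$, which, if $t>1$, is identified with $1\in A_3$. Continuing, we end at $y_t\in A_{2t}$. The starting point $1\in A_1$ lies in no other piece, because the only point of $A_1$ that is identified with another is $b_1=x_1\neq1$. So the end point, which lies in $A_{2t}$ with $2t\ge2$, is not the starting point. Thus the lift of the product acts nontrivially on a chain of length at most $L$. So it is not in $N_I$, and the product is not $1$ in $\Gamma$. $\square$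

If $1\ne x\in\Gamma_S\cap\Gamma_T$, then $x\cdot x^{-1}=1$ would contradict Lemma 1 with $t=1$ (allowed, as $L\ge2$). Hence $\Gamma_S\cap\Gamma_T=1$ for every partition of $I$ into nonempty sets $S,T$. For $c\ne c'$, taking $S=\{c\}$ gives
$$Q_c\cap Q_{c'}=1. \tag{1}$$

## Why the matchings must vary from coset to coset

We now have a group with the right relations, and we must place edges of color $c$ inside the cosets of $Q_c$. A proper coloring means that the edges of color $c$ form a matching. The simplest choice is the Cayley graph: pick an involution $z_c\in Q_c$ for each $c$ and join $x$ to $xz_c$ for every $x\in\Gamma$. By Lemma 1 its cycles behave well, but the chromatic number is lost: *this graph is bipartite.* Let $\rho_c:F\to Q_c$ be the homomorphism that is the identity on $Q_c$ and trivial on all other $Q_j$. On the chain of length $1$ consisting of one copy of $\Gamma_{\{c\}}=Q_c$ (with the splitting $\{c\}$, $I\setminus\{c\}$), each $w\in F$ acts as right multiplication by $\rho_c(w)$. So $\rho_c$ is trivial on $N_I$ and induces a homomorphism $\Gamma\to Q_c$. A cycle gives a product of elements $z_j$ that equals $1$, and applying this homomorphism we see that $z_c$ occurs an even number of times. This holds for every $c$, so every cycle has even length.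

This is the parity argument of the cube again. To break it we use the freedom noted before: the cycle property never sees how the edges are placed inside a coset. We make each $Q_c$ large and match each of its cosets at random, independently of all others.

## Random matchings inside cosets: proof of Theorem 1

Let $m,k\ge1$ and $d>2k(1+\ln k)$; then $d\ge3$. Since $d/k>2(1+\ln k)$, we can choose an even integer $n>k$ so large that
$$d\left(\tfrac1k-\tfrac1n\right)>2(1+\ln k).\tag{2}$$
Apply the construction with $|I|=d$, all $Q_c$ cyclic of order $n$, and $L=2m\ge2$. Let $M=|\Gamma|$.

**Step 1: the random graph.** This step defines $G$ and checks that it is simple, $d$-regular and properly colored, whatever the outcome. For every $c\in I$ and every left coset $gQ_c$, choose a perfect matching of the $n$-element set $gQ_c$ uniformly at random, all choices independent; it exists because $n$ is even. Give its edges color $c$. Let $G$ be the union, with $V(G)=\Gamma$. An edge of color $c$ has the form $\{x,xq\}$ with $q\in Q_c\setminus\{1\}$. By (1), no pair receives two colors, so $G$ is simple. The cosets of $Q_c$ partition $\Gamma$, so each color class is a perfect matching of $\Gamma$. Hence $G$ is $d$-regular and the coloring is proper.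

**Step 2: the cycle property, for every outcome.** This step turns Lemma 1 into the segment condition. Let $I=S\sqcup T$ with $S,T\ne\emptyset$, and let $C$ be a cycle using colors from both, with exactly $t\ge1$ $S$-segments. Traverse $C$ starting at the beginning $g$ of an $S$-segment. Traversing an edge of color $c$ is right multiplication by an element of $Q_c$. So the successive segments multiply on the right by elements $x_1,y_1,\dots,x_t,y_t$ with $x_i\in\Gamma_S$ and $y_i\in\Gamma_T$. Each segment has at least one edge and is not all of $C$, so its two ends are distinct vertices; hence all $x_i,y_i\ne1$. Since $C$ is closed, $g\,x_1y_1\cdots x_ty_t=g$, that is, $x_1y_1\cdots x_ty_t=1$. By Lemma 1, $t>L/2=m$.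

It remains to find an outcome with small independence number.

**Step 3: one random matching and one set.** This step estimates how likely a random matching is to miss a given set.

**Lemma 2.** Let $X$ be a set of even size $n$ and $D'\subseteq X$ with $|D'|=s'$. The probability that a uniformly random perfect matching of $X$ has no edge inside $D'$ is at most
$$\exp\!\left(-\frac{s'(s'-1)}{2n}\right).\tag{3}$$

*Proof.* If $s'>n/2$, then the partners of the points of $D'$ cannot all lie in $X\setminus D'$, which is too small, and the probability is $0$. Let $s'\le n/2$. Reveal the partners of the points of $D'$ one after another. Suppose the first $i$ points, where $0\le i\le s'-1$, have partners outside $D'$. These $2i$ points are used up, and the rest of the matching is uniform on the remaining $n-2i$ points, among which is the next point of $D'$. Its partner is uniform among the other $n-1-2i\ge1$ points (at least $1$ because $i\le n/2-1$). Of these, $n-s'-i$ are outside $D'$: there are $n-s'$ points outside $D'$, and $i$ of them are used. The probability is therefore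
$$\prod_{i=0}^{s'-1}\frac{n-s'-i}{n-1-2i}=\prod_{i=0}^{s'-1}\left(1-\frac{s'-1-i}{n-1-2i}\right)\le\prod_{i=0}^{s'-1}e^{-(s'-1-i)/n}=e^{-s'(s'-1)/(2n)} .$$
The inequality uses $1-u\le e^{-u}$, together with $s'-1-i\ge0$ and $n-1-2i\le n$. The last equality uses $\sum_{i=0}^{s'-1}(s'-1-i)=s'(s'-1)/2$. $\square$

For instance, with $n=4$ and $s'=2$ the exact probability is $2/3$, and the bound is $e^{-1/4}\approx0.78$.

**Step 4: one color and one set.** This step combines the cosets of one $Q_c$. Let $s=\lceil M/k\rceil$ and let $D\subseteq\Gamma$ with $|D|=s$. For a color $c$, let $s_1,\dots,s_{M/n}$ be the sizes of the intersections of $D$ with the $M/n$ cosets of $Q_c$. Then $\sum_j s_j=s$, and by Cauchy–Schwarz $\sum_j s_j^2\ge s^2/(M/n)=s^2n/M$. The matchings in different cosets are independent, so by (3) the probability that $D$ spans no edge of color $c$ is at most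
$$\exp\!\left(-\frac1{2n}\Bigl(\sum_j s_j^2-\sum_j s_j\Bigr)\right)\le\exp\!\left(-\frac1{2n}\left(\frac{s^2n}{M}-s\right)\right)=\exp\!\left(-\frac s2\left(\frac sM-\frac1n\right)\right)\le\exp\!\left(-\frac s2\left(\frac1k-\frac1n\right)\right),$$
where the last step uses $s\ge M/k$.

**Step 5: all colors and all sets.** This step is the union bound, where the size of $d$ is used. The $d$ colors are independent, so a given $D$ is independent in $G$ with probability at most $\exp\left(-\frac{sd}{2}\left(\frac1k-\frac1n\right)\right)$. The number of choices of $D$ is
$$\binom Ms\le\frac{M^s}{s!}\le\left(\frac{eM}{s}\right)^s\le(ek)^s=\exp\bigl(s(1+\ln k)\bigr),$$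
where we used $s!\ge(s/e)^s$ (a consequence of $e^s\ge s^s/s!$) and $M/s\le k$. So the expected number of independent sets of size $s$ in $G$ is at most
$$\exp\!\left(s\left[1+\ln k-\frac d2\left(\frac1k-\frac1n\right)\right]\right)<1$$
by (2). Hence some outcome $G$ has no independent set of size $s$. A subset of an independent set is independent, so $\alpha(G)<s=\lceil M/k\rceil$, and since $\alpha(G)$ is an integer, $\alpha(G)<M/k$. Consequently $\chi(G)\ge M/\alpha(G)>k$. Together with Steps 1 and 2 this proves Theorem 1. $\square$

With the Corollary, the conjecture is proved. Note that $m$ entered only through the group, by way of $L=2m$. In the probability estimate the group order $M$ appears only through $s$, which multiplies the whole exponent. So a larger $m$ makes the graph larger but does not require more colors.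

## The number of colors: proof of Theorem 2

**Step 1: the upper bound.** This step reads the number of colors off Theorem 1. Let $k\ge2$. The integer $d=\lfloor 2(k-1)(1+\ln(k-1))\rfloor+1$ exceeds $2(k-1)(1+\ln(k-1))$, so Theorem 1, with $k-1$ in place of $k$, gives a graph with chromatic number at least $k$ and a coloring with $d$ colors. By the Corollary the coloring is as in the conjecture. So $f_m(k)\le d=(2+o(1))k\ln k$.

**Step 2: the lower bound.** This step shows that the cycle condition, already for triangles, forces about $k\ln k$ colors. Let $G$ have $\chi(G)\ge k$ and a proper edge-coloring with $d$ colors as in the conjecture, for some $m\ge1$. The edges at a vertex have different colors, so the maximum degree of $G$ is at most $d$. As $\chi(G)$ is at most the maximum degree plus one, $d\ge k-1$. A properly colored triangle contains three colors exactly once each, which is forbidden, so $G$ is triangle-free.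

Now we use Molloy's theorem (M. Molloy, *The list chromatic number of graphs with small clique number*, J. Combin. Theory Ser. B 134 (2019)): for every $\varepsilon>0$ there is $\Delta_\varepsilon$ such that every triangle-free graph of maximum degree at most $\Delta$, where $\Delta\ge\Delta_\varepsilon$, has (list) chromatic number at most $(1+\varepsilon)\Delta/\ln\Delta$. Fix $\varepsilon>0$. If $k$ is large enough, then $d\ge k-1\ge\Delta_\varepsilon$, and the theorem with $\Delta=d$ gives $k\le\chi(G)\le(1+\varepsilon)d/\ln d$. Hence
$$d\ge \frac{k\ln d}{1+\varepsilon}\ge\frac{k\ln(k-1)}{1+\varepsilon}.$$
Since $\varepsilon>0$ is arbitrary, $f_m(k)\ge(1-o(1))\,k\ln k$. $\square$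

So for every fixed $m\ge1$ the number of colors needed is $\Theta(k\ln k)$. The upper bound does not depend on $m$, and the two bounds differ asymptotically by a factor of $2$.
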